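# Homotopy equivalent homology four-spheres that are not smoothly $h$-cobordant

## 1. The homology spheres $\Sigma_{p,a}$: statement of the theorems

Let $p$ be an odd prime and $\zeta=e^{2\pi i/p}$. For every unit $a\in(\mathbb Z/p)^\times$ we shall construct (in Section 4) a closed smooth integral homology 4-sphere $\Sigma_{p,a}$. Its fundamental group is $\pi=\pi(p)=G*_{\mathbb Z}\Gamma$, where $G=\mathbb Z/p\rtimes\mathbb Z=\langle g,t\mid g^p=1,\ tgt^{-1}=g^{-1}\rangle$ and $\Gamma$ is the fundamental group of a finite acyclic aspherical 2-complex.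

**Theorem A.** $\Sigma_{7,1}$ and $\Sigma_{7,2}$ are homotopy equivalent but not smoothly $h$-cobordant.

**Theorem B.** For fixed $p$, all $\Sigma_{p,a}$ are homotopy equivalent. If $p\equiv3\pmod 4$, the following are equivalent:

- (i) $a'\equiv\pm a^{\pm1}\pmod p$;
- (ii) $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ are diffeomorphic;
- (iii) they are smoothly $h$-cobordant;
- (iv) there is a compact connected smooth $V^5$ with $\partial V=\Sigma_{p,a}\sqcup\Sigma_{p,a'}$ such that both inclusions are $\pi_1$-isomorphisms and $H_2(\widetilde\Sigma_{p,a})\oplus H_2(\widetilde\Sigma_{p,a'})\to H_2(\widetilde V)$ is onto.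

Hence, for $p\equiv 3\pmod 4$, there are exactly $(p+1)/4$ $h$-cobordism classes among the $\Sigma_{p,a}$, so one homotopy type can contain arbitrarily many pairwise non-$h$-cobordant smooth homology 4-spheres.

Let us unpack this. A **closed smooth integral homology four-sphere** is a closed, connected, smooth 4-manifold $\Sigma$ with $H_*(\Sigma;\mathbb Z)\cong H_*(S^4;\mathbb Z)$. Two of them, $\Sigma_0$ and $\Sigma_1$, are **smoothly $h$-cobordant** if there is a compact smooth 5-manifold $W$ with $\partial W=\Sigma_0\sqcup\Sigma_1$ such that both inclusions $\Sigma_i\hookrightarrow W$ are homotopy equivalences. If such a $W$ exists, then $\Sigma_0\simeq W\simeq\Sigma_1$, so $h$-cobordant manifolds are homotopy equivalent. The question is the converse: must every pair of homotopy equivalent closed smooth integral homology four-spheres be smoothly $h$-cobordant? (It comes from Donghan Kim, "Proper Homotopy Nonrigidity of Open Contractible Manifolds", arXiv:2607.18093 (2026).) Theorem A says: no.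

No orientation condition is imposed on $h$-cobordisms. Throughout, tildes denote universal covers, corners are smoothed, and manifolds are glued along pieces of their boundary using collars, which is well defined up to diffeomorphism.

Condition (iv) is weaker than (iii): if $V$ is an $h$-cobordism, then the inclusions induce isomorphisms on $\pi_1$, and already $H_2(\widetilde\Sigma_{p,a})\to H_2(\widetilde V)$ is an isomorphism. The obstruction below uses only (iv).

The smallest primes show what the count means. For $p=3$ the units are $\pm1$ and there is one class. For $p=7$ the units up to sign are $1,2,3$, and $2^{-1}=4\equiv-3$, so there are two classes, $\{1\}$ and $\{2,3\}$; Theorem A compares them. For $p=11$ the units up to sign are $1,\dots,5$, with $2^{-1}=6\equiv-5$ and $3^{-1}=4$: three classes, $\{1\},\{2,5\},\{3,4\}$. For $p=5$ we have $p\equiv1\pmod4$, and Theorem B asserts only the homotopy equivalences; Section 2 shows by hand that the invariant used here says nothing in that case.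

## 2. Twisted signatures and $\rho$-invariants of lens spaces

The manifolds $\Sigma_{p,a}$ will be built around lens spaces, and the number that separates them is a classical lens space invariant. We set it up from the beginning.

**Lens spaces.** For $a\in(\mathbb Z/p)^\times$ put $b=a^{-1}$, and let $g_a(z,w)=(\zeta^az,\zeta^bw)$ on $S^3\subset\mathbb C^2$. Let $L_a=S^3/\langle g_a\rangle$, oriented as a quotient of $S^3$; its fundamental group $\mathbb Z/p$ has the preferred generator $g$ acting by $g_a$. More generally, a *lens space with group $\mathbb Z/p$* is a quotient of $S^3$ by a free linear action of $\mathbb Z/p$.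

The normalization $ab\equiv1$ makes all the $L_a$ homotopy equivalent, for the following reason.

**Lemma 1.** Any two $\mathbb Z/p$-equivariant maps $(S^3,g_1)\to(S^3,g_a)$ have degrees congruent modulo $p$, and these degrees are $\equiv1$.

*Proof.* Take an equivariant CW structure on the source, on which the action is free. The target is 2-connected, so the two maps are equivariantly homotopic on the 2-skeleton. After this homotopy the difference of the degrees is the sum, over all 3-cells, of difference elements in $\pi_3(S^3)=\mathbb Z$. These are constant on the orbits of cells, because $g_1$ and $g_a$ preserve orientation, and each orbit has $p$ cells. So the difference is divisible by $p$. Now choose positive integers representing $a,b$. The normalization of $(z,w)\mapsto(z^a,w^b)$ sends $g_1(z,w)=(\zeta z,\zeta w)$ to $g_a$ of the image of $(z,w)$, so it is equivariant; it is a join of circle maps of degrees $a$ and $b$, so its degree is $ab\equiv1$. $\square$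

Changing an equivariant map on one free orbit of 3-cells by an element $d\in\pi_3(S^3)$ changes its degree by $pd$. So there is an equivariant map of degree exactly $1$, and it descends to a homotopy equivalence $L_1\simeq L_a$. Homotopy type cannot see $a$; the invariant we need must be finer.

**Flat line bundles.** Let $\kappa:\pi_1(Y)\to\mathbb Z/p$ be a homomorphism (on each component, if $Y$ is disconnected). For $m\in\mathbb Z/p$ let $\mathbb C_m$ be the flat unitary line bundle on $Y$ with holonomy $\zeta^{m\kappa}$. Both its complex conjugate and its dual are $\mathbb C_{-m}$. For example, on $S^1$ with holonomy $\lambda\ne1$, the cochain complex is $\mathbb C\xrightarrow{\lambda-1}\mathbb C$, so all cohomology vanishes.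

**Lemma 2.** Let $L$ be a lens space with group $\mathbb Z/p$ and $\kappa:\pi_1(L)\to\mathbb Z/p$ any homomorphism. Then $H^1(L;\mathbb C_m)=H^2(L;\mathbb C_m)=0$ for all $m$.

*Proof.* $H^*(L;\mathbb C_m)$ is an eigenspace of $\mathbb Z/p$ acting on $H^*(S^3;\mathbb C)$, and $H^1(S^3)=H^2(S^3)=0$. $\square$

**Definition (twisted signature).** Let $Z$ be a compact oriented 4-manifold with a homomorphism $\kappa$ to $\mathbb Z/p$, whose boundary is empty or a disjoint union of lens spaces with group $\mathbb Z/p$. By Lemma 2, $H^2(Z,\partial Z;\mathbb C_m)\to H^2(Z;\mathbb C_m)=:H$ is an isomorphism. So $H$ carries the Hermitian form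
$$\lambda(\xi,\eta)=\langle\xi\cup\bar\eta,[Z,\partial Z]\rangle,$$
computed after lifting to $H^2(Z,\partial Z)$; it is nonsingular by Poincaré–Lefschetz duality. Its signature is $\mathrm{sign}_m(Z)$. If $\kappa=0$, it is the ordinary signature for every $m$.

We use two facts about a nonsingular Hermitian form on a finite-dimensional space $H$.

- (F1) An isotropic subspace has dimension at most $\frac12\dim H$; if equality holds for some isotropic subspace (a *Lagrangian*), the signature is $0$. Indeed an isotropic subspace meets a maximal positive and a maximal negative definite subspace trivially, so its dimension is at most $\min(\dim_+,\dim_-)$.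
- (F2) If $I\subset H$ is isotropic, then $I^\perp/I$ is nonsingular and $\mathrm{sign}(H)=\mathrm{sign}(I^\perp/I)$. Indeed the radical of $I^\perp$ is $I^\perp\cap I^{\perp\perp}=I$. Write $I^\perp=I\oplus J$; then $J\cong I^\perp/I$ is nonsingular, $H=J\oplus J^\perp$, and $J^\perp$ contains $I$ and has dimension $\dim H-(\dim H-2\dim I)=2\dim I$. By (F1), $\mathrm{sign}(J^\perp)=0$.

**Recall: the $G$-signature theorem.** Let $\mathbb Z/p=\langle\gamma\rangle$ act on a closed oriented 4-manifold $\widetilde X$, preserving orientation, and let $E_r$ be the $\zeta^r$-eigenspace of $\gamma$ on $H^2(\widetilde X;\mathbb C)$. Put $\mathrm{sign}(\gamma^l,\widetilde X)=\sum_r\zeta^{lr}\,\mathrm{sign}(E_r)$. If $\gamma^l$ has no fixed points this is $0$. If it has only isolated fixed points, with rotation angles $(\alpha_i,\beta_i)$, it is $\sum_i\cot\frac{\alpha_i}2\cot\frac{\beta_i}2$ up to a universal sign. By Fourier inversion $\mathrm{sign}(E_r)=\frac1p\sum_l\zeta^{-lr}\mathrm{sign}(\gamma^l,\widetilde X)$.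

**Recall: transfer.** Let $\widetilde Z\to Z$ be the $\mathbb Z/p$-cover given by $\kappa$. Pullback identifies $H^2(Z;\mathbb C_m)$ with the $\zeta^{\pm m}$-eigenspace of a generator on $H^2(\widetilde Z;\mathbb C)$ (the sign is universal) and multiplies the form by $p$. So $\mathrm{sign}_m(Z)$ is the signature of that eigenspace.

**Definition ($\rho$-invariant).** Let $Y$ be a disjoint union of oriented lens spaces with group $\mathbb Z/p$ and $\kappa$ a homomorphism to $\mathbb Z/p$ on each component. The bordism group $\Omega^{SO}_3(B\mathbb Z/p)$ is finite, so $n(Y,\kappa)=\partial(Z_0,\kappa)$ for some $n\ge1$ and some $Z_0$. Put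
$$\rho_m(Y,\kappa)=\tfrac1n\big(\mathrm{sign}_m(Z_0)-\mathrm{sign}_0(Z_0)\big).$$

**Lemma 3.** $\rho_m$ is well defined. In particular $\rho_m(Y,\kappa)=\mathrm{sign}_m(Z_0)-\mathrm{sign}_0(Z_0)$ whenever $(Y,\kappa)=\partial(Z_0,\kappa)$. It is additive, changes sign with the orientation, vanishes if $\kappa=0$, and satisfies $\rho_m(Y,k\kappa)=\rho_{km}(Y,\kappa)$.

*Proof.* *Gluing.* Let $Z_0,Z_0'$ have the same boundary $Y$ over $B\mathbb Z/p$ (after taking multiples, any two choices can be brought to this form), and $X=Z_0\cup_Y-Z_0'$. By Lemma 2 and Mayer–Vietoris, $H^2(X;\mathbb C_m)\cong H^2(Z_0;\mathbb C_m)\oplus H^2(Z_0';\mathbb C_m)$. The splitting is orthogonal because it is induced from $H^2(X,Y)\cong H^2(Z_0,Y)\oplus H^2(Z_0',Y)$. So $\mathrm{sign}_m(X)=\mathrm{sign}_m(Z_0)-\mathrm{sign}_m(Z_0')$, and it remains to see that $\mathrm{sign}_m(X)=\mathrm{sign}_0(X)$ for closed $(X,\kappa)$.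

*Closed manifolds.* By transfer $\mathrm{sign}_m(X)$ is an eigenspace signature for the free action on $\widetilde X$. By the $G$-signature theorem $\mathrm{sign}(\gamma^l,\widetilde X)=0$ for $l\ne0$, so by Fourier inversion all eigenspace signatures are equal.

*The other properties.* Additivity and the orientation rule are clear. If $\kappa=0$, then $Y=\partial Z_0$ with $\kappa=0$ on $Z_0$, because $\Omega^{SO}_3=0$; then $\mathrm{sign}_m(Z_0)=\mathrm{sign}_0(Z_0)$. Finally, if $n(Y,\kappa)=\partial(Z_0,\kappa)$, then $n(Y,k\kappa)=\partial(Z_0,k\kappa)$, and $\mathbb C_m$ for $k\kappa$ is $\mathbb C_{km}$ for $\kappa$. $\square$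

Write $\rho_m(L_a)=\rho_m(L_a,g\mapsto1)$.

**Proposition 4.** Put $\phi_a(l)=\cot\frac{\pi la}p\cot\frac{\pi lb}p$ with $ab\equiv1$, and for units $\alpha,\beta$ put $R_m(\alpha,\beta)=\frac2p\sum_{l=1}^{p-1}\cot\frac{\pi l\alpha}p\cot\frac{\pi l\beta}p\sin^2\frac{\pi lm}p$. Then, with a sign independent of $a$ and $m$,
$$\rho_m(L_a)=\pm\frac1p\sum_{l=1}^{p-1}\phi_a(l)(\zeta^{-lm}-1)=\mp R_m(a,b). \tag{1}$$

*Proof.* Let $\partial Z_0=n(L_a,g\mapsto1)$, and let $\widetilde Z_0$ be the $\mathbb Z/p$-cover, so $\partial\widetilde Z_0=nS^3$. Glue in $n$ copies of $-D^4$ with the linear action. Since $H^1(S^3)=H^2(S^3)=H^2(D^4)=0$, the equivariant form on $H^2$ does not change. In the resulting closed manifold every $g^l$ with $l\ne0$ has exactly $n$ fixed points, the centres of the discs, with rotation angles $\pm(2\pi la/p,2\pi lb/p)$. So $\mathrm{sign}(g^l,\widetilde Z_0)=\pm n\phi_a(l)$ with a universal sign. By transfer and Fourier inversion, $\mathrm{sign}_m(Z_0)-\mathrm{sign}_0(Z_0)=\pm\frac np\sum_{l\ne0}\phi_a(l)(\zeta^{-lm}-1)$: the term $l=0$ cancels, and the sign of the exponent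 does not matter because $\phi_a(-l)=\phi_a(l)$. For the same reason we may replace $\zeta^{-lm}-1$ by its real part $-2\sin^2(\pi lm/p)$. $\square$

**Values.** For $1\le m\le p-1$ expand $\left(\frac{\sin m\theta}{\sin\theta}\right)^2=\sum_{|s|<m}(m-|s|)e^{2is\theta}$ and sum over $\theta=\pi l/p$, $0\le l<p$. Only $s=0$ contributes, giving $pm$. Omitting the term $l=0$, which is $m^2$, we get $\sum_{l=1}^{p-1}\frac{\sin^2(\pi lm/p)}{\sin^2(\pi l/p)}=pm-m^2$. Also $\sum_{l=1}^{p-1}\sin^2(\pi lm/p)=p/2$. Since $\cot^2=\sin^{-2}-1$ and $\cot\theta\cot2\theta=\frac12(\cot^2\theta-1)$,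
$$R_m(1,1)=\frac{2m(p-m)}p-1,\qquad R_m(1,2)=\tfrac12\big(R_m(1,1)-1\big). \tag{2}$$

*$p=3$.* Here $R_1(1,1)=\frac13$, so $\rho_1(L_1)=\pm\frac13$. Since $\mathrm{sign}_1(Z_0)-\mathrm{sign}_0(Z_0)$ is an integer, only multiples $n$ divisible by $3$ of $(L_1,g\mapsto1)$ can bound. This is why the definition allows $n>1$.

*$p=5$.* For $a'=2$ we have $b'=3\equiv-2$, so $R_m(2,3)=-R_m(2,2)$. Substituting $l\mapsto3l$ gives $R_m(2,2)=R_{3m}(1,1)$, hence $R_{2m}(2,3)=-R_{6m}(1,1)=-R_m(1,1)$. So $\rho_m(L_1)+\rho_{2m}(L_2)=0$ for all $m$. (Geometrically, conjugating $w$ reverses orientation and carries $g_2=(\zeta^2,\zeta^3)$ to $(\zeta^2,\zeta^2)=g_1^2$.)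

*$p=7$.* For $m=\pm1,\pm2,\pm3$ we get
$$R_m(1,1)=\tfrac57,\ \tfrac{13}7,\ \tfrac{17}7,\qquad R_m(1,2)=-\tfrac17,\ \tfrac37,\ \tfrac57.$$
For $a'=2$ we have $b'=4$. Substituting $l\mapsto4l$ gives $R_m(2,4)=R_{4m}(1,2)$, because $8\equiv1$ and $16\equiv2$ modulo $7$. So
$$|R_m(2,4)|\in\{\tfrac17,\tfrac37,\tfrac57\}\quad\text{for all }m\ne0,\qquad R_2(1,1)=\tfrac{13}7. \tag{3}$$

## 3. Cutting along a hypersurface, and the model $L_a\times S^1$

How does a three-dimensional invariant obstruct five-dimensional cobordisms? One cuts along a hypersurface dual to a class in $H^1$. We set this up generally, since it is used twice.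

**Setting.** Let $U'$ be a compact connected oriented smooth 5-manifold with a homomorphism $(\kappa,u):\pi_1(U')\to\mathbb Z/p\oplus\mathbb Z$ with $u$ onto. Suppose that $u|_{\partial U'}$ is represented by a submersion $\partial U'\to\mathbb R/\mathbb Z$ whose fibres are disjoint unions of lens spaces with group $\mathbb Z/p$. Any map $U'\to\mathbb R/\mathbb Z$ representing $u\in H^1(U';\mathbb Z)$ restricts on $\partial U'$ to a map homotopic to the submersion. By homotopy extension, and smoothing rel a collar, we may assume that it is smooth and equals the submersion on $\partial U'$. Let $Z$ be the preimage of a regular value; subtracting a constant, we take the value to be $0$. So $Z$ is a neatly embedded compact oriented 4-manifold with $\kappa:\pi_1(Z)\to\mathbb Z/p$, and $\mathrm{sign}_m(Z)$ is defined.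

Let $U_\infty\to U'$ be the infinite cyclic cover given by $u$; it is connected since $u$ is onto. Let $\hat u:U_\infty\to\mathbb R$ be the lifted map. It is proper because $U'$ is compact, and $Z=\hat u^{-1}(0)$. Put $U_+=\hat u^{-1}[0,\infty)$, $U_-=\hat u^{-1}(-\infty,0]$, and let $\iota:Z\to U_\infty$ be the inclusion. Coefficients are $\mathbb C_m$ unless indicated. With $H=H^2(Z)$, put
$$I_\pm=\mathrm{im}\big(H^2(U_\pm)\to H\big),\qquad I=\mathrm{im}\big(\iota^*:H^2(U_\infty)\to H\big),\qquad K_\pm=I_\pm^\perp .$$
By Mayer–Vietoris, a class in $I_+\cap I_-$ is the restriction of classes on $U_+$ and $U_-$ that agree on $Z$, hence of a class on $U_\infty$. So $I=I_+\cap I_-$.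

**Lemma 5.** $K_+$ and $K_-$ are isotropic.

*Proof.* We treat $K_+$; the other case is the same.

**Step 1.** *This step turns membership in $K_+$ into a statement about homology.* $H^2(\,\cdot\,;\mathbb C_m)$ is the dual of $H_2(\,\cdot\,;\mathbb C_{-m})$. A functional on $H_2(Z;\mathbb C_{-m})$ that vanishes on $\ker(H_2(Z;\mathbb C_{-m})\to H_2(U_+;\mathbb C_{-m}))$ extends to $H_2(U_+;\mathbb C_{-m})$, so $I_+$ is exactly the annihilator of this kernel. Up to sign $\lambda(\xi,\eta)=\langle\xi,\bar\eta\cap[Z,\partial Z]\rangle$, where $\eta$ is lifted to $H^2(Z,\partial Z)$. As $H$ is finite-dimensional, $\eta\in K_+$ if and only if $\bar\eta\cap[Z,\partial Z]$ lies in the kernel. After complex conjugation,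
$$\eta\in K_+\iff\eta\cap[Z,\partial Z]\in\ker\big(H_2(Z)\to H_2(U_+)\big).$$

**Step 2.** *This step realizes the duals of two elements of $K_+$ as boundaries in a compact piece.* Let $\eta,\eta'\in K_+$ and let $x,x'\in H_2(Z)$ be their duals. Homology has compact supports, so $x$ and $x'$ vanish already in $H_2(C)$, where $C=\hat u^{-1}[0,s]$ for some integer $s>0$; $C$ is a compact manifold with corners, since $s$ is a regular value by translation. Write $\partial C=Z\cup R$ with $R=\hat u^{-1}(s)\cup(C\cap\partial U_\infty)$. Then $x=\partial y$, $x'=\partial y'$ with $y,y'\in H_3(C,Z)$. By Lefschetz duality $y=\alpha\cap[C]$, $y'=\alpha'\cap[C]$ with $\alpha,\alpha'\in H^2(C,R)$.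

**Step 3.** *This step computes $\lambda(\eta,\eta')$ on $C$.* Choose a chain $c$ representing $[C]$ with $\partial c=z+r$, where $z$ represents $\pm[Z,\partial Z]$ and $r$ is a chain in $R$. A cocycle representing $\alpha$ vanishes on $R$, so $\alpha\cap r=0$ and $x=\partial(\alpha\cap[C])=\pm\alpha|_{(Z,\partial Z)}\cap[Z,\partial Z]$. By duality in $Z$, the lift of $\eta$ to $H^2(Z,\partial Z)$ is $\pm\alpha|_{(Z,\partial Z)}$; similarly for $\eta'$. Therefore $\lambda(\eta,\eta')=\pm\langle\alpha\cup\bar\alpha',[Z,\partial Z]\rangle$, where $\alpha\cup\bar\alpha'\in H^4(C,R;\mathbb C)$ is evaluated on the image of $[Z,\partial Z]$ in $H_4(C,R;\mathbb C)$. This image is $0$, because $z=\partial c-r$. $\square$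

**Lemma 6.** If $I$ is isotropic, then $\mathrm{sign}_m(Z)=0$.

*Proof.* We have $I^\perp=(I_+\cap I_-)^\perp=K_++K_-$ and $I\subset I^\perp$. By (F2), $\mathrm{sign}(H)=\mathrm{sign}(I^\perp/I)$. The nonsingular space $I^\perp/I$ is the sum of the images of $K_+$ and $K_-$, which are isotropic by Lemma 5. Each has dimension at most half by (F1), and together they span, so both are Lagrangian and the signature is $0$. $\square$

**The model case.** Suppose $V$ is an $h$-cobordism between $L_a\times S^1$ and $L_{a'}\times S^1$. Then $\pi_1(V)=\langle g\rangle\times\langle t\rangle\cong\mathbb Z/p\times\mathbb Z$, identified through the first end, and $V$ is orientable. The second end induces $g\mapsto g^k$, $t\mapsto g^st^{\pm1}$ for some unit $k$ and some $s$. Let $\kappa(g)=1$, $\kappa(t)=0$, $u(g)=0$, $u(t)=1$. On the ends, $u$ is represented by $\pm$ the projection to the circle, so for a suitable orientation $\partial Z=(L_a,g\mapsto1)\sqcup\epsilon(L_{a'},g\mapsto k)$ with $\epsilon=\pm1$. Here $V_\infty\simeq L_a$, so $H^2(V_\infty;\mathbb C_m)=0$ by Lemma 2, and $I=0$. By Lemma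 6, $\mathrm{sign}_m(Z)=0$ for every $m$, and Lemma 3 gives
$$\rho_m(L_a)+\epsilon\,\rho_{km}(L_{a'})=0\qquad\text{for all }m. \tag{4}$$
For $p=7$, $a=1$, $a'=2$, $m=2$, formula (1) turns this into $\frac{13}7=|R_2(1,1)|=|R_{2k}(2,4)|$, which contradicts (3). So for $p=7$ the manifolds $L_1\times S^1$ and $L_2\times S^1$ are homotopy equivalent but not $h$-cobordant.

They are not homology spheres. The rest of the lecture carries this argument over to homology spheres. Two inputs were available for free in the model: the classes $u$ and $\kappa$, and $H^2(V_\infty;\mathbb C_m)=0$. Both will be lost.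

## 4. From lens spaces to $\Sigma_{p,a}$

**Mapping tori.** First we remove the torsion from the homology of $L_a\times S^1$ by twisting. Let $\tau(z,w)=(\bar z,\bar w)$. It preserves the orientation of $S^3$, and $\tau g_a\tau=g_a^{-1}$. So $G$ acts on $S^3\times\mathbb R$ by
$$g(y,r)=(g_ay,r),\qquad t(y,r)=(\tau y,r+1),$$
preserving orientation. The action is proper, and free because $g^jt^n$ with $n\neq0$ moves $r$ while $\langle g_a\rangle$ acts freely on $S^3$. Let $M_a=(S^3\times\mathbb R)/G$, the mapping torus of $\tau$ on $L_a$. Since $\tau$ acts by $-1$ on $H_1(L_a)=\mathbb Z/p$ and $2$ is invertible there, the torsion disappears: the only homology that must still be removed is that of $S^1\times S^3$.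

**The cheapest way to remove it, and why it is useless.** One could do surgery on the circle representing $t$. The new fundamental group is $G/\langle\!\langle t\rangle\!\rangle$. But $t=1$ forces $g=g^{-1}$, so $g^2=1=g^p$ and $g=1$: the result is simply connected, and the fundamental group that carried $\rho_m$ is gone. The class $t$ has to die in homology while $G$ survives inside the fundamental group. So we glue in a homology sphere along a circle of *infinite order* in its fundamental group. The following data are used.

**Lemma 7.** There are a finite acyclic aspherical 2-complex $K$, with $\Gamma=\pi_1(K)$, an element $c\in\Gamma$, and an epimorphism $\varphi:\Gamma\to P$ with $\varphi(c)=c_0$. Here $P=\Lambda_0\rtimes A_5\subset\mathbb Z^5\rtimes S_5$ with $\Lambda_0=\{v\in\mathbb Z^5:\sum v_i=0\}$, the product is $(v,\sigma)(v',\sigma')=(v+\sigma v',\sigma\sigma')$ with $(\sigma v)_i=v_{\sigma^{-1}i}$, and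
$$c_0=(x,\sigma),\qquad x=(1,0,1,0,-2),\qquad\sigma=(12)(34).$$

The proof is in Section 8, and the reason for $P$ and $c_0$ appears in Section 7. Note that $\sigma x=(0,1,0,1,-2)$, so $c_0^2=((1,1,1,1,-4),\mathrm{id})$, and $c_0$ has infinite order. Hence so does $c$. Since $K$ is a 2-dimensional $K(\Gamma,1)$, the group $\Gamma$ is torsion-free of cohomological dimension at most $2$. Fix such data once and for all.

**The piece $E$.** Let $N_K$ be an orientable smooth 5-dimensional handlebody with handles of index $0,1,2$ realizing $K$: the relators are represented by disjoint embedded circles in the 4-dimensional boundary of the 1-handlebody, and 2-handles are attached along them. So $N_K\simeq K$. Let $S_K=\partial N_K$. Since $N_K$ is acyclic, $H_i(N_K,S_K)\cong H^{5-i}(N_K)$ vanishes for $i\ne5$, so $S_K$ is a homology 4-sphere. Turned upside down, $N_K$ is obtained from $S_K\times I$ by handles of index $3,4,5$, so $\pi_1(S_K)=\Gamma$.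

Let $\nu(c)\cong S^1\times D^3$ be a tubular neighbourhood of an embedded circle in $S_K$ representing $c$, and $E=S_K\setminus\mathrm{int}\,\nu(c)$. The circle has codimension 3, so $\pi_1(E)=\Gamma$. By excision $H_i(S_K,E)\cong H_i(S^1\times(D^3,S^2))$, which is $\mathbb Z$ for $i=3,4$ and $0$ otherwise, and $H_4(S_K)\to H_4(S_K,E)$ is an isomorphism. The exact sequence of the pair then gives $\widetilde H_*(E)=\mathbb Z$ in degree $2$ only, generated by the linking sphere $\mathrm{pt}\times S^2$.

**The piece $X_a$.** Fix $0<\delta<\sin(\pi/p)$ and let $B_0=\{y\in S^3:|y-(1,0)|\le\delta\}$, which is $\tau$-invariant. Its translates under $\langle g_a\rangle$ are the balls $\{|y-(\zeta^j,0)|\le\delta\}$. They are disjoint because $|\zeta^s-1|\ge2\sin(\pi/p)>2\delta$ for $s\not\equiv0$. Let $A$ be the complement in $S^3$ of the interiors of these $p$ balls; this set does not depend on $a$. The stabilizer of $B_0\times\mathbb R$ in $G$ is $\langle t\rangle$. Put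
$$\nu=(B_0\times\mathbb R)/\langle t\rangle\subset M_a,\qquad X_a=M_a\setminus\mathrm{int}\,\nu=(A\times\mathbb R)/G,\qquad Q=\partial\nu=\partial X_a .$$
At $(1,0)$ the differential of $\tau$ is $\mathrm{diag}(-1,1,-1)$, so $\tau|_{B_0}$ preserves orientation and $\nu\cong S^1\times D^3$. Neither $\nu$ nor $Q$ depends on $a$. Fix once and for all a diffeomorphism $\theta:\nu\to\nu(c)$ matching the core class $t$ with $c$, and set
$$\Sigma_{p,a}=X_a\cup_{\theta|_Q}E .$$

**Proposition 8.** $\Sigma_{p,a}$ is a closed smooth integral homology 4-sphere with $\pi_1(\Sigma_{p,a})=\pi:=G*_{t=c}\Gamma$. In particular $\pi$ is perfect.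

*Proof.* *Homology.* $X_a$ fibres over the circle with fibre $A/\langle g_a\rangle$, a punctured lens space, which has $H_1=\mathbb Z/p$ and $H_2=H_3=0$; the monodromy is $\tau$. Since $1-\tau_*=2$ is invertible on $\mathbb Z/p$, the Wang sequence gives $H_*(X_a)\cong H_*(S^1)$, and $H_1(Q)\to H_1(X_a)$ is an isomorphism because the circle factor of $Q\cong S^1\times S^2$ maps with degree $1$ to the base. Also $H_2(Q)\cong H_2(E)$ and $H_1(E)=H_3(E)=0$. In the Mayer–Vietoris sequence of $\Sigma_{p,a}=X_a\cup E$ the map $H_i(Q)\to H_i(X_a)\oplus H_i(E)$ is an isomorphism for $i=1,2$, and for $i=3$ it is $\mathbb Z\to0$. So $H_1=H_2=H_3=0$ and $H_4=\mathbb Z$.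

*Fundamental group.* $A\times\mathbb R$ is simply connected, so $\pi_1(X_a)=G$, and $\pi_1(Q)$ maps onto the stabilizer $\langle t\rangle$ of $\partial B_0\times\mathbb R$. Both $t\in G$ and $c\in\Gamma$ have infinite order, so van Kampen gives the amalgamated product. It is perfect as $H_1(\Sigma_{p,a})=0$. $\square$

## 5. A dihedrally equivariant homotopy equivalence of punctured spheres

We now prove that for fixed $p$ all $\Sigma_{p,a}$ are homotopy equivalent. A degree-one map $L_1\to L_a$ exists by Lemma 1; here it has to commute with $\tau$ and to respect the removed balls.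

**Lemma 9.** There is a homotopy equivalence $F:A\to A$ with $Fg_1=g_aF$, $F\tau=\tau F$ and $F|_{\partial B_0}=\mathrm{id}$.

*Proof.* Let $\mathbf D=\langle g,\tau\rangle$ be dihedral of order $2p$, acting on the source $S^3\supset A$ via $g_1$ and on the target via $g_a$.

**Step 1.** *This step defines $F$ where the action is not free.* $\mathrm{Fix}(\tau)$ is the real circle. It misses the balls other than $B_0$, because $\tau$ sends the ball about $(\zeta^j,0)$ to the one about $(\zeta^{-j},0)$. So it meets $A$ in one arc $\ell$. Distinct involutions of $\mathbf D$ have disjoint fixed sets, since their product is a nontrivial rotation, which acts freely. All involutions are conjugate to $\tau$. So $A_0:=\partial A\cup\mathbf D\ell$ is the disjoint union of the translates of $\partial B_0\cup\ell$, whose stabilizer is $\langle\tau\rangle$, and $A_0$ contains all points of $A$ with nontrivial stabilizer. The same holds in the target, with the same $\partial B_0\cup\ell$ and the same $\tau$. Let $F$ be the identity on $\partial B_0\cup\ell$ and extend it equivariantly to $A_0$,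 that is, $F(g_1^jy)=g_a^jy$.

**Step 2.** *This step extends $F$ to the 2-skeleton and isolates the obstruction.* Take a $\mathbf D$-equivariant triangulation of the source $A$ (Illman), barycentrically subdivided so that a simplex mapped to itself by a group element is fixed pointwise by it. Then $\partial A$ and all fixed sets are subcomplexes, so $A_0$ is one, and simplices outside $A_0$ are permuted freely. As the target $A$ is simply connected, $F$ extends equivariantly over the 2-skeleton. Let
$$\Pi=\pi_2(A)=H_2(A)=\mathbb Z[\text{balls}]/(\text{sum of all balls}),$$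
generated by the boundary spheres. The obstruction to extending over the 3-simplices is a cochain $o\in\mathrm{Hom}_{\mathbf D}(C_3(A,A_0),\Pi)$. Changing $F$ on the 2-simplices outside $A_0$, rel $A_0$ and the 1-skeleton, changes $o$ by the coboundary of an arbitrary element of $\mathrm{Hom}_{\mathbf D}(C_2(A,A_0),\Pi)$. So it suffices to show that $o$ is a coboundary.

**Step 3.** *This step reduces the obstruction to one element of $\mathbb Z/p$.* Orient 3-simplices by $S^3$; $\mathbf D$ preserves these orientations. For a 3-simplex $e$ and $z\in\Pi$ let $o_{e,z}$ be the equivariant cochain with value $\gamma z$ at $\gamma e$ ($\gamma\in\mathbf D$) and $0$ off the orbit of $e$; thus $o_{\gamma e,\gamma z}=o_{e,z}$. Let a 2-simplex $f\not\subset\partial A$ be the common face of $e$ and $e'$. Consider the equivariant 2-cochain with value $z$ at $f$ (oriented as a face of $e$), hence $\gamma z$ at $\gamma f$, supported on the orbit of $f$. Its coboundary is $\sum_\gamma\gamma z\,(1_{\gamma e}-1_{\gamma e'})=o_{e,z}-o_{e',z}$, where $1_e$ is the dual basis cochain. Any two 3-simplices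 are joined by a chain of such adjacencies, because $\mathrm{int}\,A$ minus the 1-skeleton is connected. Hence modulo coboundaries
$$o=\sum_{\text{reps}}o_{e,o(e)}\sim o_{e_0,y},\qquad y=\sum_{\text{reps}}o(e),$$
where the sums run over representatives of the orbits of 3-simplices and $e_0$ is a fixed 3-simplex. Moreover $o_{e_0,z}=o_{\gamma e_0,\gamma z}\sim o_{e_0,\gamma z}$. So $o$ is a coboundary if $y$ vanishes in the coinvariants $\Pi_{\mathbf D}$. Since $\mathbf D$ permutes the $p$ balls transitively, the augmentation $\varepsilon$ on $\mathbb Z[\text{balls}]$ induces $\Pi_{\mathbf D}\cong\mathbb Z/p$.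

**Step 4.** *This step expresses $\varepsilon(y)$ by a degree.* Extend $F$ from the 2-skeleton to an equivariant map $\hat F:S^3\to S^3$: over 3-simplices because $\pi_2(S^3)=0$, and over the balls as the equivariant extension of $\mathrm{id}_{B_0}$. For a 3-simplex $e$, $\hat F|_e:(e,\partial e)\to(S^3,A)$ defines
$$n(e)\in\pi_3(S^3,A)=H_3(S^3,A)=\mathbb Z[\text{balls}]$$
by the relative Hurewicz theorem ($(S^3,A)$ is 2-connected and $A$ is simply connected), and $o(e)=\partial n(e)$. Hence $\varepsilon(y)\equiv\sum_{\text{reps}}\varepsilon(n(e))$ mod $p$. The class $\hat F_*[S^3]\in H_3(S^3,A)$ is $\deg\hat F$ times the sum of all balls. It is also the sum of the $n(e)$ and of the contributions of the balls, and $g_1^jB_0$ is mapped homeomorphically, preserving orientation, to $g_a^jB_0$. Comparing coefficients of $B_0$,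
$$\deg\hat F=1+\sum_{\text{all }e}\mathrm{coeff}_{B_0}n(e)=1+2\sum_{\text{reps}}\varepsilon(n(e)),$$
since $n(\gamma e)=\gamma n(e)$ and each ball is carried to $B_0$ by exactly two elements of $\mathbf D$.

**Step 5.** *This step shows that the obstruction vanishes.* $\hat F$ is $\mathbb Z/p$-equivariant from $(S^3,g_1)$ to $(S^3,g_a)$, so $\deg\hat F\equiv1$ mod $p$ by Lemma 1. So $2\sum\varepsilon(n(e))\equiv0$, and as $p$ is odd, $\varepsilon(y)\equiv0$. Thus $o$ is a coboundary, and after changing $F$ on the 2-simplices outside $A_0$ we can extend it to an equivariant $F:A\to A$ equal to the given map on $A_0$.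

**Step 6.** *This step checks that $F$ is a homotopy equivalence.* $F$ maps the boundary sphere of $g_1^jB_0$ to that of $g_a^jB_0$ with degree $1$, so it is an isomorphism on $H_2(A)$. As $A$ is simply connected with $H_{\ge3}(A)=0$, Whitehead's theorem applies. $\square$

**Proposition 10.** For fixed $p$, all $\Sigma_{p,a}$ are homotopy equivalent.

*Proof.* $F\times\mathrm{id}_{\mathbb R}$ on $A\times\mathbb R$ is $G$-equivariant. It descends to a map $X_1\to X_a$ which is an isomorphism on $\pi_1=G$ and a homotopy equivalence on universal covers, hence a homotopy equivalence, and which is the identity on $Q$. Gluing it with $\mathrm{id}_E$ gives a homotopy equivalence $\Sigma_{p,1}\simeq\Sigma_{p,a}$. $\square$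

## 6. A cobordism $U$ between $M_a$ and $M_{a'}$ with $\pi_2(U)=0$

Suppose now that an $h$-cobordism $V$ between $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ is given, or more generally a $V$ as in (iv) of Theorem B. The first move is to return from $\Sigma_{p,a}$ to $M_a$, where the lens space is visible.

**The trace.** Let $W_a=(M_a\times[0,1])\cup N_K$, glued along $\theta:\nu\times1\to\nu(c)$. Then $\partial W_a=M_a\sqcup\Sigma_{p,a}$. By van Kampen $\pi_1(W_a)=G*_{\mathbb Z}\Gamma=\pi$. The map $\pi_1(\Sigma_{p,a})\to\pi_1(W_a)$ is an isomorphism, because $X_a\to M_a$, $E\to N_K$ and $Q\to\nu$ are $\pi_1$-isomorphisms. The map $\pi_1(M_a)=G\to\pi$ is the inclusion of the factor.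

**Claim: $H_2(\widetilde W_a)=0$.** Since $G$, $\Gamma$ and $\mathbb Z$ inject into $\pi$, $\widetilde W_a$ is a tree of copies of spaces homotopy equivalent to $\widetilde M_a=S^3\times\mathbb R$ and to $\widetilde K\simeq*$, glued along copies of $\mathbb R\times D^3$. The pieces have $H_2=0$ and the intersections have $H_1=0$, so Mayer–Vietoris gives the claim.

**The union.** Let
$$U=W_a\cup_{\Sigma_{p,a}}V\cup_{\Sigma_{p,a'}}W_{a'},\qquad\partial U=M_a\sqcup M_{a'} .$$
The inclusions of the three pieces and of $\Sigma_{p,a},\Sigma_{p,a'}$ into $U$ are $\pi_1$-isomorphisms. Identify $\pi_1(U)=\pi_1(W_a)=\pi$. As $\pi$ is perfect, $U$ is orientable. By Mayer–Vietoris in $\widetilde U$ and $H_1(\widetilde\Sigma)=0$, $H_2(\widetilde U)$ is generated by the images of $H_2(\widetilde W_a)=0$, $H_2(\widetilde W_{a'})=0$ and $H_2(\widetilde V)$. The last comes from $H_2(\widetilde\Sigma_{p,a})\oplus H_2(\widetilde\Sigma_{p,a'})$, which maps to zero in $H_2(\widetilde U)$ since it factors through $H_2(\widetilde W_a)\oplus H_2(\widetilde W_{a'})$. So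
$$\pi_2(U)=H_2(\widetilde U)=0. \tag{5}$$

**How $\pi_1(M_{a'})$ sits in $\pi$.** In the model the second end could differ from the first by an automorphism; we need the same control here. Recall that an amalgamated product acts without inversions on its Bass–Serre tree, with vertex stabilizers the conjugates of the factors and edge stabilizers the conjugates of the amalgamated subgroup, and that a finite group acting on a tree fixes a vertex. (For $\mathbb Z/2*\mathbb Z/3$ this shows that every finite subgroup is conjugate into a factor.)

Let $C\le\pi$ have order $p$. It fixes a vertex. If it fixed two, it would fix an edge between them, but edge stabilizers are torsion-free; and $\Gamma$ is torsion-free. So $C$ fixes exactly one vertex, with stabilizer $hGh^{-1}$ for some $h\in\pi$. Since $\langle g\rangle$ is the set of torsion elements of $G$ and is normal in $G$, $C=h\langle g\rangle h^{-1}$, and $hGh^{-1}$ normalizes $C$. Conversely $N_\pi(C)$ fixes the unique vertex fixed by $C$. So $N_\pi(C)=hGh^{-1}$.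

Let $i_2:G=\pi_1(M_{a'})\to\pi$ be the induced injection. In $\pi_1(W_{a'})\cong\pi_1(U)$ the group $G$ is the normalizer of $\langle g\rangle$, by the same argument. Hence $i_2(G)=N_\pi(i_2\langle g\rangle)=hGh^{-1}$ for some $h$, and
$$i_2(y)=h\psi(y)h^{-1},\quad\psi\in\mathrm{Aut}(G),\quad\psi(g)=g^k\ (k\in(\mathbb Z/p)^\times),\quad\psi(t)=g^st^{\pm1}. \tag{6}$$
Moreover $\psi(t^2)=g^s\,(t^{\pm1}g^st^{\mp1})\,t^{\pm2}=g^sg^{-s}t^{\pm2}=t^{\pm2}$.

## 7. Perfectness of $\pi$ and a five-sheeted cover

**Where the model argument stops.** We would like to apply Section 3 to $U$ with $u(t)=1$ and $\kappa(g)=1$. But $\pi_1(U)=\pi$ is perfect: there is no nonzero class $u$ on $U$ at all, and no nonzero $\kappa$. Part of the trouble is already in $G$. In any homomorphism from $G$ to an abelian group, $tgt^{-1}=g^{-1}$ gives $2g\mapsto0$, and $pg\mapsto0$, so $g\mapsto0$. Hence a class $\kappa$ with $\kappa(g)\neq0$ can exist only after passing to a proper subgroup.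

**Homomorphisms on finite-index subgroups.** Let $\mathcal A$ be abelian. A homomorphism $\Phi:\pi\to\mathcal A^n\rtimes S_n$, with product as in Lemma 7, gives an action on $\{1,\dots,n\}$, and on the stabilizer of $1$ the map $(v,\eta)\mapsto v_1$ is a homomorphism to $\mathcal A$: if $\eta$ fixes $1$, then $(\eta v')_1=v'_1$. For example, $g\mapsto((1,-1),\mathrm{id})$, $t\mapsto((0,0),(12))$ defines $G\to(\mathbb Z/p)^2\rtimes S_2$. The stabilizer of $1$ is $\langle g,t^2\rangle$, with $g\mapsto1$, $t^2\mapsto0$; the corresponding double cover of $M_a$ is $L_a\times(\mathbb R/2\mathbb Z)$, which is the model case.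

The sum of the coordinates $(v,\eta)\mapsto\sum v_i$ is a homomorphism on the whole group, so on a perfect group it must vanish. The vector $(1,-1)$ for $g$ passes this test. But we also want $u(t^2)=1$ on sheet 1; since $t$ exchanges sheets 1 and 2, $t^2$ then has coordinates $1,1$ there, and further sheets must carry $-2$ in total. They may do so provided that $g$ acts on them with coordinate $0$, for then they contribute to $\partial Z$ only lens spaces with $\kappa=0$, which $\rho_m$ ignores. Finally the image of $c=t$ must lie in a perfect group of such pairs, with even permutations; on five letters $A_5$ is available. This explains $\sigma=(12)(34)$, $x=(1,0,1,0,-2)$ and $P$ in Lemma 7: $t^2$ gets the coordinates $(1,1,1,1,-4)$.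

**Step 1: the homomorphism.** *This step defines $\kappa$ and $u$.* Define $\Phi:\pi\to(\mathbb Z/p\oplus\mathbb Z)^5\rtimes S_5$ on $\Gamma$ as $\varphi:\Gamma\to P\subset\mathbb Z^5\rtimes S_5$, and on $G$ by
$$t\mapsto c_0=(x,\sigma),\qquad g\mapsto((1,-1,0,0,0),\mathrm{id})\ \text{ with entries in }\mathbb Z/p .$$
Conjugation by $(x,\sigma)$ sends $(v,\mathrm{id})$ to $(\sigma v,\mathrm{id})$, and $\sigma$ exchanges $1,2$, so $tgt^{-1}=g^{-1}$ is respected; $g^p=1$ is clear; and $t,c$ have the same image $c_0$. So $\Phi$ is defined. Since $\varphi(\Gamma)=P$ maps onto $A_5$, $\pi$ acts transitively on $\{1,\dots,5\}$. Let $\pi'$ be the stabilizer of $1$ and $(\kappa,u):\pi'\to\mathbb Z/p\oplus\mathbb Z$ the homomorphism $(v,\eta)\mapsto v_1$. Let $U'\to U$ be the 5-fold cover with group $\pi'$.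

**Step 2: the boundary of $U'$.** *This step lists the boundary components with their classes.* Over a boundary component whose group $G$ maps to $\pi$ by $i$, the components of $\partial U'$ correspond to the orbits of $i(G)$ on $\{1,\dots,5\}$. On the component of the point $k_0$, the homomorphism $(\kappa,u)$ is $y\mapsto v_{k_0}(y)$ on the stabilizer of $k_0$. Indeed, let $\Phi(h')=(w,\eta)$ with $\eta(1)=k_0$, and let $\Phi(y)=(v,\sigma_y)$ fix $k_0$. Then
$$\Phi(h'^{-1}yh')=\big(\eta^{-1}(-w+v+\sigma_yw),\ \eta^{-1}\sigma_y\eta\big),$$
whose first coordinate is $-w_{k_0}+v_{k_0}+w_{\sigma_y^{-1}k_0}=v_{k_0}$. By the same computation, replacing $i$ by a conjugate does not change the list of components and homomorphisms. Since $\Phi(t^2)=((1,1,1,1,-4),\mathrm{id})$, over $M_a$ we get: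

- orbit $\{1,2\}$, with $k_0=1$: the cover with group $\langle g,t^2\rangle$, namely $L_a\times(\mathbb R/2\mathbb Z)$ (recall $\tau^2=1$), with $\kappa(g)=1$, $\kappa(t^2)=0$, $u(g)=0$, $u(t^2)=1$;
- orbit $\{3,4\}$: $L_a\times(\mathbb R/2\mathbb Z)$, with $\kappa=0$, $u(g)=0$, $u(t^2)=1$;
- orbit $\{5\}$: $M_a$, with $\kappa=0$, $u(g)=0$, $u(t)=-2$.

Over $M_{a'}$, by (6), we may replace $i_2$ by $\psi$. Since $\psi(g)=g^k$, $\psi(t^2)=t^{\pm2}$, $\psi(t)=g^st^{\pm1}$, we get the same list with $L_{a'},M_{a'}$, with $\kappa(g)=k$ in the first item and all values of $u$ multiplied by a common sign.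

**Step 3: the hypersurface.** *This step puts us in the setting of Section 3.* $U'$ is compact, connected and orientable, and $u$ is onto because $t^2\in\pi'$ has $u(t^2)=1$. On $\partial U'$ the class $u$ is represented by the submersions to $\mathbb R/\mathbb Z$ given by $\pm r/2$, $\pm r/2$, $\mp2r$, where $r$ is the $\mathbb R$-coordinate. Their fibres are one copy of $L$ in the first two cases and two copies of $L$ in the third, with $L=L_a$ or $L_{a'}$. So Section 3 provides $Z$, and for a suitable orientation of $U$
$$\partial Z=(L_a,\,g\mapsto1)\ \sqcup\ \epsilon\,(L_{a'},\,g\mapsto k)\ \sqcup\ \{\text{copies of }\pm L_a,\pm L_{a'}\text{ with }\kappa=0\},\qquad\epsilon=\pm1. \tag{7}$$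

## 8. An acyclic group $\Gamma$ over $P$: proof of Lemma 7

**Step 1: $P$ is perfect.** *This step shows that there is no homological obstruction to a map from an acyclic group onto $P$.* $A_5$ is perfect. In the coinvariants $(\Lambda_0)_{A_5}$ all $e_i-e_j$ ($i\ne j$) have one class $y$, by 2-transitivity, and $(e_1-e_2)+(e_2-e_3)=e_1-e_3$ gives $2y=y$, so $y=0$. Hence $P^{\mathrm{ab}}=0$.

**Step 2: the presentation.** *This step writes down $K$ and checks that it is acyclic.* Let $p_1=c_0,p_2,\dots,p_n$ generate $P$ and let $F_n$ be free on $x_1,\dots,x_n$, with $x_j\mapsto p_j$. As $P$ is perfect, $[F_n,F_n]\to[P,P]=P$ is onto, so there are $w_i\in[F_n,F_n]$ with $w_i\mapsto p_i$. Let $u_i$ be the reduced form of $x_i^{-1}w_i$; it is nonempty, since it abelianizes to $-x_i$. Put $D=\max|u_i|$. Take generators $x_1,\dots,x_n,\mathsf a,\mathsf b$ and relators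
$$r_i=u_i\prod_{j=1}^8[\mathsf a^{k_{ij}},\mathsf b^{l_{ij}}]\ (i\le n),\qquad r_{n+1}=\mathsf a^{-1}\prod_{j=1}^8[\mathsf b^{l_{n+1,j}},\mathsf a^{k_{n+1,j}}],\qquad r_{n+2}=\mathsf b^{-1}\prod_{j=1}^8[\mathsf a^{k_{n+2,j}},\mathsf b^{l_{n+2,j}}],$$
where $[x,y]=xyx^{-1}y^{-1}$, all the $k$'s and $l$'s are integers in $(T,2T)$, pairwise differing by at least $2$, and $T\ge D$ is large enough for this. The relators are cyclically reduced and abelianize to $-x_i,-\mathsf a,-\mathsf b$. So the presentation complex $K$, whose cellular boundary map $C_2\to C_1$ is $-\mathrm{id}$, is acyclic. The assignment $x_i\mapsto p_i$, $\mathsf a,\mathsf b\mapsto1$ sends $r_i$ to $p_i^{-1}p_i=1$ and the other two relators to $1$; it defines an epimorphism $\varphi:\Gamma\to P$. Put $c=x_1$, so $\varphi(c)=c_0$.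

It remains to see that $K$ is aspherical; the commutators have been put in for this purpose. Recall that a *piece* is a common initial subword of two distinct cyclic permutations of the relators and their inverses, and that $C'(1/6)$ means that a piece contained in a relator $r$ has length less than $|r|/6$. For example, for the single relator $[a,b][c,d]$ no two-letter word is read at two places of the cyclic words $r^{\pm1}$, so pieces have length $1<8/6$.

**Step 3: syllables.** *This step shows that a syllable with its two neighbours determines its position.* Call a maximal power of $\mathsf a$ or $\mathsf b$ in a cyclic word $r_i^{\pm1}$ a syllable. In $r_{n+1}$ (resp. $r_{n+2}$) the last syllable merges cyclically with the first letter, giving exponent $-(k_{n+1,8}+1)$ (resp. $-(l_{n+2,8}+1)$). So each relator has 32 syllables, of lengths greater than $T$ and at most $2T$. I claim that a signed syllable together with the letters immediately before and after it can be read at only one position in all the cyclic words $r_i^{\pm1}$.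

A given absolute exponent may occur only once among the $r_i$. This is the case for the two merged syllables and their partners, because the gaps are at least $2$. Then the signed syllable occurs once in the $r_i^{\pm1}$.

Otherwise the exponent occurs exactly as $z^v,z^{-v}$ in one commutator $\alpha^k\beta^l\alpha^{-k}\beta^{-l}$, $\{\alpha,\beta\}=\{\mathsf a,\mathsf b\}$, of one relator $r$. Then each of $z^v,z^{-v}$ occurs once in $r$ and once in $r^{-1}$, where the commutator reads $\beta^l\alpha^k\beta^{-l}\alpha^{-k}$, and the neighbours distinguish the two occurrences: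

- $\alpha^k$ is followed by $\beta$ in $r$ and by $\beta^{-1}$ in $r^{-1}$;
- $\alpha^{-k}$ is preceded by $\beta$ in $r$ and by $\beta^{-1}$ in $r^{-1}$;
- $\beta^l$ is followed by $\alpha^{-1}$ in $r$ and by $\alpha$ in $r^{-1}$;
- $\beta^{-l}$ is preceded by $\alpha^{-1}$ in $r$ and by $\alpha$ in $r^{-1}$.

**Step 4: small cancellation and asphericity.** *This step bounds the pieces and concludes.* By Step 3 a piece contains no complete syllable flanked on both sides, since otherwise its two readings would start at the same position. So it consists of at most two partial or full syllables, possibly with a subword of some $u_i$ between or next to them: with three syllables the middle one would be flanked. Hence it has length at most $4T+D$. Every relator has length greater than $32T\ge6(4T+D)$, as $8T\ge6D$. So $C'(1/6)$ holds. By the same uniqueness no relator is a proper power, and no relator is conjugate to another one or to its inverse. A finite $C'(1/6)$ presentation with cyclically reduced relators and these two properties has aspherical presentation complex (Lyndon, *Math.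 Ann.* 166 (1966); Lyndon–Schupp, *Combinatorial Group Theory*, III.11; Chiswell–Collins–Huebschmann, *Math. Z.* 178 (1981)). This proves Lemma 7. $\square$

## 9. $H^4(\pi_\infty;\mathbb C)=0$, vanishing signatures, and Theorem A

We have $Z$, with the boundary we want. In the model, $I$ was zero because $H^2(V_\infty;\mathbb C_m)=0$. Now there is no such reason: all we know is $\pi_2(U)=0$, which says only that $H^2(U_\infty)$ is the group cohomology of $\pi_\infty:=\ker u=\pi_1(U_\infty)$. But Lemma 6 does not need $I=0$; it needs only that products of two classes of $I$ vanish. Such products can be formed in $H^4$ of the group, and that is zero.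

**Lemma 11.** $H^4(\pi_\infty;\mathbb C)=0$.

*Proof.* $\pi_\infty\le\pi$ acts without inversions on the Bass–Serre tree of $G*_{\mathbb Z}\Gamma$, whose augmented chain complex is exact: $0\to\mathbb C[\mathrm{Edges}]\to\mathbb C[\mathrm{Vertices}]\to\mathbb C\to0$. Applying $\mathrm{Ext}_{\mathbb C\pi_\infty}(\,\cdot\,,\mathbb C)$ and Shapiro's lemma gives an exact sequence
$$\prod_eH^3(S_e;\mathbb C)\to H^4(\pi_\infty;\mathbb C)\to\prod_vH^4(S_v;\mathbb C)$$
over orbit representatives of edges and vertices, with $S_e,S_v$ the stabilizers in $\pi_\infty$. Edge stabilizers are trivial or infinite cyclic, so $H^3(S_e;\mathbb C)=0$. A vertex stabilizer is isomorphic to a subgroup of $\Gamma$, of cohomological dimension at most $2$, or to a subgroup of $G$. The latter is finite or has an infinite cyclic subgroup of finite index, so by transfer its $H^i(\,\cdot\,;\mathbb C)$ vanishes for $i\ge2$. So the outer terms vanish. $\square$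

**Proposition 12.** $I$ is isotropic, and therefore
$$\mathrm{sign}_m(Z)=0\qquad\text{for all }m\in\mathbb Z/p. \tag{8}$$

*Proof.* **Step 1.** *This step moves degree-two classes to the group.* By (5), $\pi_2(U_\infty)=0$, so the classifying map $f:U_\infty\to B\pi_\infty$ is 3-connected and $f^*:H^2(B\pi_\infty)\to H^2(U_\infty)$ is an isomorphism. (The bundle $\mathbb C_m$ lives on $B\pi_\infty$, because $\kappa$ is defined on $\pi_\infty\subset\pi'$.)

**Step 2.** *This step builds a relative version, since $\lambda$ is computed with classes relative to $\partial Z$.* By the list in Section 7, the kernel of $u$ on the group of each component of $\partial U'$ is $\langle g\rangle$, so each component of $\partial U_\infty$ is $L\times\mathbb R$ with $L$ a lens space and $\pi_1=\mathbb Z/p$. On it $f$ factors up to homotopy through a map $B\mathbb Z/p\to B\pi_\infty$. Let $B_\partial$ be the disjoint union of these $B\mathbb Z/p$'s and $B$ the mapping cylinder of $B_\partial\to B\pi_\infty$. By homotopy extension we may view $f$ as a map of pairs $(U_\infty,\partial U_\infty)\to(B,B_\partial)$.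 Since $\mathbb Z/p$ is finite, $H^i(B_\partial;\mathbb C_m)=0=H^i(B_\partial;\mathbb C)$ for $i\ge1$. From the exact sequences of the pair, $H^2(B,B_\partial)\to H^2(B)$ is onto, and $H^4(B,B_\partial;\mathbb C)\to H^4(B;\mathbb C)=H^4(\pi_\infty;\mathbb C)$ is injective. By Lemma 11, $H^4(B,B_\partial;\mathbb C)=0$.

**Step 3.** *This step evaluates $\lambda$ on $I$.* Given $\xi,\eta\in H^2(U_\infty)$, write $\xi=f^*\xi_0$, $\eta=f^*\eta_0$ and lift $\xi_0,\eta_0$ to $\hat\xi_0,\hat\eta_0\in H^2(B,B_\partial)$. Then $\iota^*f^*\hat\xi_0$ and $\iota^*f^*\hat\eta_0$ are the lifts of $\iota^*\xi,\iota^*\eta$ to $H^2(Z,\partial Z)$. As $\hat\xi_0\cup\overline{\hat\eta_0}\in H^4(B,B_\partial;\mathbb C)=0$, we get $\lambda(\iota^*\xi,\iota^*\eta)=0$. So $I$ is isotropic, and (8) follows from Lemma 6. $\square$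

**Proposition 13.** If $V$ is an $h$-cobordism between $\Sigma_{p,a}$ and $\Sigma_{p,a'}$, or more generally as in (iv), then for some $k\in(\mathbb Z/p)^\times$ and $\epsilon=\pm1$
$$\rho_m(L_a)+\epsilon\,\rho_{km}(L_{a'})=0\qquad\text{for all }m. \tag{9}$$

*Proof.* By (8) and Lemma 3, $\rho_m(\partial Z)=\mathrm{sign}_m(Z)-\mathrm{sign}_0(Z)=0$. Insert (7): by additivity, the components with $\kappa=0$ contribute nothing, and $\rho_m(L_{a'},g\mapsto k)=\rho_{km}(L_{a'})$. $\square$

**Proof of Theorem A.** By Proposition 8, $\Sigma_{7,1}$ and $\Sigma_{7,2}$ are closed smooth integral homology 4-spheres, and by Proposition 10 they are homotopy equivalent. If they were smoothly $h$-cobordant, (9) with $a=1$, $a'=2$, $m=2$, together with (1), would give $\frac{13}7=|R_2(1,1)|=|R_{2k}(2,4)|$ with $2k\not\equiv0$. By (3) the right-hand side is one of $\frac17,\frac37,\frac57$, a contradiction. $\blacksquare$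

## 10. Franz's lemma and the classification for $p\equiv3\pmod4$

We prove Theorem B. The homotopy equivalences are Proposition 10. (ii)$\Rightarrow$(iii) holds by a product cobordism, and (iii)$\Rightarrow$(iv) was seen in Section 1.

**(i)$\Rightarrow$(ii): explicit diffeomorphisms.** *The aim is $\Sigma_{p,-a}\cong\Sigma_{p,a}\cong\Sigma_{p,a^{-1}}$.* Since $(-a)^{-1}=-b$, we have $g_{-a}=g_a^{-1}$. So the $G$-actions for $a$ and $-a$ have the same orbits, and $\Sigma_{p,-a}=\Sigma_{p,a}$.

Now compare weights $(a,b)$ and $(b,a)$, $b=a^{-1}$; write $g_{(b,a)}$ for $g_{a^{-1}}$ and $g_{(a,b)}$ for $g_a$. The real rotations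
$$O_\theta(z,w)=(\cos\theta\,z-\sin\theta\,w,\ \sin\theta\,z+\cos\theta\,w)$$
commute with $\tau$, and $O_{\pi/2}(z,w)=(-w,z)$ conjugates $g_{(a,b)}$ to $g_{(b,a)}$. So $O_{\pi/2}\times\mathrm{id}_{\mathbb R}$ induces a diffeomorphism $\mathcal R:M_a\to M_{a^{-1}}$. It moves $\nu$, and we have to move it back. Consider
$$e_\theta:\nu\to M_{a^{-1}},\qquad[y,r]\mapsto[O_\theta y,r]\qquad(0\le\theta\le\pi/2).$$
It is well defined because $O_\theta$ commutes with $\tau$. It is an embedding: $O_\theta B_0$ is the $\tau$-invariant $\delta$-ball about $(\cos\theta,\sin\theta)$, and the $j$-th power of $g_{(b,a)}$, $j\not\equiv0$, moves this centre by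
$$\big(|\zeta^{bj}-1|^2\cos^2\theta+|\zeta^{aj}-1|^2\sin^2\theta\big)^{1/2}\ge2\sin(\pi/p)>2\delta,$$
so if $g^jt^n$ carries a point of $O_\theta B_0\times\mathbb R$ to another one, then $j\equiv0$, and the two points are already identified in $\nu$. The same is true for slightly larger balls. So $e_\theta$ is an isotopy of embeddings, with $e_0$ the inclusion and $e_{\pi/2}=\mathcal R|_\nu$. By isotopy extension there is a diffeomorphism $\mathcal S$ of $M_{a^{-1}}$ with $\mathcal Se_0=e_{\pi/2}$. Then $\mathcal S^{-1}\mathcal R:M_a\to M_{a^{-1}}$ restricts to the identity of $\nu$. Hence $X_a\cong X_{a^{-1}}$ rel $Q$, and $\Sigma_{p,a}\cong\Sigma_{p,a^{-1}}$.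

**(iv)$\Rightarrow$(i): from (9) to $a'\equiv\pm a^{\pm1}$.** By Proposition 13, (9) holds.

**Step 1.** *This step removes the sum over $l$.* Put $\phi_a(0)=0=\phi_{a'}(0)$, $q=k^{-1}$ and $\Psi(l)=\phi_a(l)+\epsilon\,\phi_{a'}(ql)$. Insert the first formula of (1) in (9) and substitute $l\mapsto ql$ in the second sum: $\sum_l\Psi(l)(\zeta^{-lm}-1)=0$ for all $m$. So the Fourier transform of $\Psi$ is constant, hence $\Psi(l)=0$ for $l\ne0$, and therefore $\phi_a(l)^2=\phi_{a'}(ql)^2$ for all $l\ne0$.

**Step 2.** *This step rewrites the identity multiplicatively.* We have $\cot(\pi s/p)=i\,\frac{\zeta^s+1}{\zeta^s-1}$, and $\omega^s+1=\frac{\omega^{2s}-1}{\omega^s-1}$ for $\omega=\zeta^l$. So each factor $\cot(\pi ls/p)$ equals $i(\omega^{2s}-1)(\omega^s-1)^{-2}$, and it is nonzero. With $b=a^{-1}$, $b'=a'^{-1}$ we get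
$$\prod_s(\omega^s-1)^{n_s}=1\ \text{ for every }\omega^p=1,\ \omega\ne1,$$
where
$$n=\sum_sn_s[s]=2\big([2]-2[1]\big)\big([a]+[b]-[qa']-[qb']\big)\in\mathbb Z[(\mathbb Z/p)^\times].$$

**Step 3.** *This step applies Franz's independence lemma.* The lemma says: integers $c_s$ ($s\in(\mathbb Z/p)^\times$) with $c_s=c_{-s}$, $\sum c_s=0$ and $\prod(\omega^s-1)^{c_s}=1$ for all $p$-th roots of unity $\omega\ne1$ are all $0$ (Cohen, *A Course in Simple-Homotopy Theory*, §30). Multiply the identity of Step 2 by the same identity for $\bar\omega$. The exponents become $n_s+n_{-s}$, which are symmetric with sum $0$. So $n_s+n_{-s}=0$ for all $s$.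

**Step 4.** *This step solves for $a'$.* Let $\mathcal H=(\mathbb Z/p)^\times/\pm1$. In $\mathbb Z[\mathcal H]$ the result of Step 3 reads
$$2([2]-2)\big([a]+[a^{-1}]-[qa']-[qa'^{-1}]\big)=0.$$
For every character $\chi$ of $\mathcal H$ we have $|\chi(2)|=1$, so $\chi(2)-2\ne0$ and $[2]-2$ is not a zero divisor. So $\{a,a^{-1}\}=\{qa',qa'^{-1}\}$ as multisets in $\mathcal H$. Taking products, $q^2\equiv\pm1$ mod $p$. As $p\equiv3$ mod $4$, $-1$ is not a square, so $q^2\equiv1$ and $q\equiv\pm1$. Then $\{a,a^{-1}\}=\{a',a'^{-1}\}$ in $\mathcal H$, that is, $a'\equiv\pm a^{\pm1}$.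

The hypothesis $p\equiv3\pmod4$ enters only here. For $p=5$ the pair $a=1$, $a'=2$ satisfies (9) with $k=2$ and $\epsilon=1$, as computed in Section 2; there $q=3$ and $q^2\equiv-1$.

**Counting.** $\mathcal H$ is cyclic of odd order $n=(p-1)/2$, so only the identity is its own inverse. Modulo inversion there are $(n+1)/2=(p+1)/4$ classes. Since there are infinitely many primes $p\equiv3\pmod4$, this number is unbounded, and one homotopy type can contain arbitrarily many pairwise non-$h$-cobordant smooth homology 4-spheres. $\blacksquare$
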